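
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Normal hyperbolicity does not imply plaque-expansiveness}


\begin{abstract}
We construct a $C^\infty$ diffeomorphism of $\mathbb R^{16}$ that preserves a compact lamination with one-dimensional leaves, is normally hyperbolic to it with a fully invariant splitting, and is not plaque-expansive. This answers in the negative a question of Berger. The example can be transplanted to every Riemannian manifold of dimension at least $16$. We also show that for compact laminations with leaves of dimension zero normal hyperbolicity does imply plaque-expansiveness, so that leaf dimension one is the smallest in which a counterexample exists.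
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $M$ be a Riemannian manifold with Riemannian distance $d$.

A \emph{$C^1$ lamination} $(L,\mathcal L)$ of dimension $d_0$ is a locally compact metrizable space $L$ with an atlas of charts $\phi_i:U_i\to V_i\times T_i$. Each chart is a homeomorphism from an open set $U_i\subset L$ onto the product of an open set $V_i\subset\mathbb R^{d_0}$ with a locally compact metrizable space $T_i$. The transition maps have the local form $(x,t)\mapsto(\psi(x,t),\tau(t))$, where $\psi$ is $C^1$ in $x$ and its $x$-derivative is continuous in $(x,t)$. A \emph{plaque} is a set $\phi_i^{-1}(V\times\{t\})$ with $V\subset V_i$ open and connected. The \emph{leaves} are the classes of the equivalence relation generated by ``lying in a common plaque''.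

An \emph{embedding} of $(L,\mathcal L)$ into $M$ is a map $L\to M$ that is a homeomorphism onto its image, is $C^1$ along plaques with derivative depending continuously on the transverse parameter, and is an immersion on each plaque. We then identify $L$ with its image, and $T\mathcal L$ is a continuous subbundle of $TM|_L$. Throughout, $L$ is compact.

A $C^1$ map $f:M\to M$ \emph{preserves} $(L,\mathcal L)$ if $f(L)\subset L$ and $f$ sends every plaque into a leaf. It is \emph{normally hyperbolic} to $(L,\mathcal L)$ if there are an integer $N\ge1$, a number $\lambda\in(0,1)$ and a continuous splitting $TM|_L=E^s\oplus T\mathcal L\oplus F$ such that $E^s$ and $E^s\oplus T\mathcal L$ are $Tf$-invariant and, with $g=f^N$ and $\pi_F$ the projection onto $F$ parallel to $E^s\oplus T\mathcal L$, for every $x\in L$,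
\begin{equation}\label{eq:nh}
\begin{aligned}
\|T_xg|_{E^s_x}\|&<\lambda\min\bigl(1,m(T_xg|_{T_x\mathcal L})\bigr),\\
m(\pi_F\circ T_xg|_{F_x})&>\lambda^{-1}\max\bigl(1,\|T_xg|_{T_x\mathcal L}\|\bigr).
\end{aligned}
\end{equation}
Here $m(A)=\inf_{|v|=1}|Av|$ is the conorm. So vectors of $E^s$ are contracted, vectors of $F$ are expanded modulo $E^s\oplus T\mathcal L$, and both effects dominate whatever happens along the leaves. For diffeomorphisms this is the usual Hirsch--Pugh--Shub notion, with an invariant splitting $E^s\oplus T\mathcal L\oplus E^u$.

Let $\eta$ be a positive continuous function on $L$. An \emph{$\eta$-pseudo-orbit which respects $\mathcal L$} is a sequence $(x_n)\in L^{\mathbb Z}$ such that, for every $n$, the point $f(x_n)$ lies in a plaque that contains $x_{n+1}$ and has $d$-diameter less than $\eta(x_{n+1})$. Thus after each application of $f$ one may slide a little, but only along the leaf. Given $\epsilon>0$, the map $f$ is \emph{$\epsilon$-plaque-expansive} at $(L,\mathcal L)$ if for every positive continuous $\eta<\epsilon$ and all $\eta$-pseudo-orbits $(x_n),(y_n)$ which respect $\mathcal L$ and satisfy $d(x_n,y_n)<\eta(x_n)$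 for every $n$, the points $x_0$ and $y_0$ lie in a common plaque of $d$-diameter less than $\epsilon$. It is \emph{plaque-expansive} if this holds for some $\epsilon>0$.

\subsection{What one would guess}\label{sec:guess}

If $d_0=0$, plaques are points, pseudo-orbits are orbits, and plaque-expansiveness says that two full orbits in $L$ which stay close coincide. This is true, by the usual cone argument: the difference vector of two distinct orbits grows either in the future or in the past (Section~\ref{sec:zero}). Next, let $A$ be a hyperbolic automorphism of a torus and consider $A\times\mathrm{id}$ with leaves $\{a\}\times S^1$. A pseudo-orbit which respects the leaves projects to an orbit of $A$, so two pseudo-orbits that stay close lie in the same leaves by the case $d_0=0$. More generally, for diffeomorphisms, normal hyperbolicity to a compact lamination is known to imply plaque-expansiveness under any one of the following conditions: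
\begin{enumerate}
\item[(1)] the leaves are the fibers of a bundle;
\item[(2)] the lamination is locally a saturated subset of a $C^1$ foliation;
\item[(3)] for every $\epsilon>0$ there is $\delta>0$ such that for all $x\in L$ and all $n\in\mathbb Z$ (all $n\ge0$ if $E^s=0$), $f^n$ maps the leaf ball of radius $\delta$ about $x$ into the leaf ball of radius $\epsilon$ about $f^n(x)$.
\end{enumerate}
Berger \cite{Berger} writes: ``We do not know if normal hyperbolicity implies plaque-expansiveness, even when $L$ is compact.'' The cases above suggest that the implication should hold for compact $L$.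

There is one place where the cone argument can break. Suppose two leaves are at a tiny normal separation, much smaller than $\eta$. One application of $f^N$ multiplies the separation by a definite factor. But then we slide along the leaves by an amount comparable to $\eta$, and the separation of the two leaves at the new place is related to the old one only through the holonomy of the lamination, which is merely continuous. Nothing in the definitions prevents an arbitrarily short slide from undoing the expansion. We show that this does happen.

\begin{theorem}\label{thm:A}
There are a $C^\infty$ diffeomorphism $\Psi$ of $\mathbb R^{16}$ with the Euclidean metric and a compact lamination $(L,\mathcal L)$ of dimension $1$ embedded in $\mathbb R^{16}$ such that $\Psi$ preserves and is normally hyperbolic to $(L,\mathcal L)$, with all three bundles $E^s$, $T\mathcal L$, $F$ invariant, but for no $\epsilon>0$ is $\Psi$ $\epsilon$-plaque-expansive at $(L,\mathcal L)$. The violating pairs of pseudo-orbits $(x_n),(y_n)$ can be chosen periodic and such that, for every $n$, the points $x_n$ and $y_n$ lie in different leaves.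
\end{theorem}

\begin{theorem}\label{thm:B}
\textup{(i)} On every Riemannian manifold of dimension at least $16$ there is an example with all the properties of Theorem~\ref{thm:A} in which, moreover, $\Psi$ is compactly supported and isotopic to the identity.

\textup{(ii)} If $d_0=0$, then every $C^1$ map $f$ of $M$ that preserves and is normally hyperbolic to a compact lamination embedded in $M$ is plaque-expansive. Hence $d_0=1$ is the smallest leaf dimension of a counterexample.
\end{theorem}

Theorem~\ref{thm:A} answers the question in the negative, for diffeomorphisms and hence also for endomorphisms.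

\section{The idea: a gate and a flag}\label{sec:idea}

\subsection{Two maps of the line}

Fix an even function $\rho\in C^\infty(\mathbb R,[0,1])$ with $\rho=0$ exactly on $[-1,1]$, $\rho(x)=1$ for $|x|\ge3$, and $|\rho'|\le\frac34$. Fix also $\kappa\in C^\infty(\mathbb R,[0,1])$ with $\kappa=1$ on $[-3,3]$, $\kappa>0$ exactly on $(-4,4)$, and $|\kappa'|\le2$. Put
\[
\varphi_0(x)=x-\rho(x),\qquad \varphi_1(x)=x-1 .
\]
Both are increasing diffeomorphisms of $\mathbb R$ with derivative in $[\frac14,\frac74]$, and for $\varphi\in\{\varphi_0,\varphi_1\}$
\begin{equation}\label{eq:phi}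
x-1\le\varphi(x)\le x,\qquad \varphi(x)=x-1\ \text{ if }|x|\ge3 .
\end{equation}
Think of a \emph{gate} occupying $[-1,1]$. When it is open ($\varphi_1$), everything moves to the left by $1$. When it is closed ($\varphi_0$), points in the gate do not move, while points at distance at least $3$ from $0$ do not notice it.

\subsection{One period}\label{sec:oneperiod}

Fix an integer $B\ge10$ and let the gate be open exactly at the times in $B\mathbb Z$: at time $n$ apply $\varphi_1$ if $B\mid n$ and $\varphi_0$ otherwise. Every true orbit drifts to $-\infty$, because it moves left by exactly $1$ at each opening and never moves right.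

Now allow errors of size $1/B$. At time $1$ start at $-1+\frac1B$. At the times $1,\dots,B-1$ the gate is closed, the map does not move our point, and we push it to the right by $\frac1B$ after each step. At time $B$ it is at $0$. The gate opens, the point is sent to $-1$, we push it to $-1+\frac1B$, and the cycle starts again. So \emph{a pseudo-orbit with errors $1/B$ stays at the gate forever, although every true orbit leaves.}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\foreach \y in {0,1.7}{
  \draw[<-] (0,\y)--(3.6,\y);
  \node at (4,\y) {$\cdots$};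
  \draw (4.4,\y)--(11,\y);
  \draw[line width=2.5pt,gray] (7,\y)--(9,\y);
  \foreach \x in {7.2,7.4,7.6,7.8,8.0}{\fill (\x,\y) circle (1.6pt);}
  \draw[->,thick] (8,\y+0.1) .. controls (7.9,\y+0.6) and (7.1,\y+0.6) .. (7,\y+0.1);
}
\draw[thick] (1.2,0)--(1.2,0.7);
\fill (1.2,0.7)--(1.7,0.53)--(1.2,0.36)--cycle;
\node[below] at (1.2,0) {$-20B$};
\node[below] at (7,0) {$-1$};
\node[below] at (8,0) {$0$};
\node[below] at (9,0) {$1$};
\end{tikzpicture}
\caption{Two leaves with the same gate (gray) and the same clock; the lower one also carries a flag at $-20B$. The dynamics moves points to the left, and stops them in the gate except at multiples of $B$. The dots are the periodic pseudo-orbits (drawn for five points): they climb by jumps of length $1/B$ while the gate is closed, and the opening of the gate throws them from $0$ back to $-1$. True orbits on the lower leaf meet the flag; the pseudo-orbits never do.}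
\label{fig:gate}
\end{figure}

Take two copies of this line and plant a \emph{flag} at $-20B$ on the second one only (Figure~\ref{fig:gate}). How far apart should the two lines be? Let an observer ride along the true orbit, report whether the flag is within distance $4$, and discount by $100^{-k-1}$ what is seen $k$ steps later. From a point of $[-1,0]$ the flag comes into sight after at least $20B-4$ steps, since steps have length at most $1$. So near the gate the discounted reports of the two lines differ by at most $100^{-(20B-4)}$, much less than $1/B$. If the lines are placed in space according to these reports, the two pseudo-orbits satisfy the closeness condition. On the other hand, as long as the flag is not yet in sight, each step of the true dynamics brings it one step closer in time, so it multiplies the difference of the reports by exactly $100$. This is normal expansion, and $100$ exceeds all the rates along the line.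

\subsection{What has to be arranged}\label{sec:arrange}

A fixed $B$ only defeats those $\epsilon$ that are larger than about $3/B$. So all $B$ must live in one compact lamination, and one must check that the reports still define an embedding. This dictates the construction.
\begin{itemize}
\item \emph{Compactness.} As $B\to\infty$, the clocks can only accumulate at clocks that open at most once, and the flag moves off to infinity relative to the gate. So the limits of our lines carry at most one of the two marks, gate or flag, and clocks that tick at most once must be admitted.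
\item \emph{Clock and flag are linked.} A gate and a flag may occur together only if the flag is at distance $20B$ to the left of the gate and the clock has the \emph{same} period $B$. If the clock $\omega\equiv0$ were allowed with a gate and a flag, a point in the gate would never leave it, no report would ever contain the flag, and the leaves with and without the flag could not be told apart there.
\item \emph{Past and future.} A flag that has been passed is invisible in the future, so the discounted past is reported as well. It gives contracted directions.
\item \emph{Smooth extension.} The dynamics on the embedded lamination extends to a diffeomorphism $h$ between neighborhoods of it, and by doubling the dimension to a global diffeomorphism.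
\end{itemize}

\section{The lamination and the leaf map}\label{sec:lam}

\paragraph{Clocks.} For $B\ge10$ let $O_B\subset\{0,1\}^{\mathbb Z}$ be the orbit of the indicator sequence $1_{B\mathbb Z}$ under the shift $S$, $(S\omega)(n)=\omega(n+1)$. The sets $O_B$ are finite and pairwise disjoint. Let $\Omega$ be the union of all $O_B$, $B\ge10$, of all sequences with exactly one $1$, and of the zero sequence. It is shift-invariant. It is compact: a limit of points of $O_{B_j}$ with $B_j\to\infty$ has at most one $1$, a limit of sequences with at most one $1$ has at most one $1$, and each $O_B$ is finite. We read $\omega(n)=1$ as ``the gate is open at time $n$''.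

\paragraph{Marks.} Let $\mathsf g$ (gate) and $\flat$ (flag) be two symbols. For $i\in\mathbb Z$ and $B\ge10$ let $m_{i,B}\in\{0,\mathsf g,\flat\}^{\mathbb Z}$ be the sequence with $m(i)=\mathsf g$, $m(i-B)=\flat$ and $m=0$ elsewhere. Let $T\subset\{0,\mathsf g,\flat\}^{\mathbb Z}\times\Omega$ be the set of all pairs $(m,\omega)$ such that
\begin{itemize}
\item either $m$ has at most one nonzero symbol and $\omega\in\Omega$ is arbitrary,
\item or $m=m_{i,B}$ for some $i\in\mathbb Z$, $B\ge10$, and $\omega\in O_B$.
\end{itemize}

\emph{$T$ is compact.} We show that it is closed. A limit of pairs of the first kind is of the first kind. Let $(m_{i_k,B_k},\omega_k)\in T$ converge. If $(B_k)$ is unbounded, then along a subsequence $B_k\to\infty$, so any finite window eventually contains at most one nonzero symbol, and the limit is of the first kind. If $(B_k)$ is bounded, then along a subsequence $B_k=B$ is constant. The limit of $\omega_k$ is in the finite set $O_B$, and the limit of $m_{i_k,B}$ is some $m_{i,B}$ (if $(i_k)$ has a bounded subsequence) or $0$. In all cases the limit is in $T$.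

The maps
\[
\tau(m,\omega)=(m(\cdot+1),\omega),\qquad S(m,\omega)=(m,S\omega)
\]
(we use the letter $S$ again) are commuting homeomorphisms of the compact metrizable space $T$. The first will be used to suspend, the second is the passage of time.

\paragraph{The lamination $L$.} Let
\[
L=(T\times\mathbb R)/\bigl((t,X)\sim(\tau t,X-20)\bigr).
\]
The symbol $m(j)$ should be imagined at the point $20j$ of the line. The generator of this $\mathbb Z$-action translates $X$ by $-20$, so the action is free and properly discontinuous, and $T\times[0,20]$ meets every orbit. Hence $L$ is compact, Hausdorff and second countable, thus metrizable, and $T\times\mathbb R\to L$ is a covering. The sets $T\times J$, with $J$ an open interval of length less than $20$, inject into $L$ as open sets and serve as charts; the transition maps are locally $(X,t)\mapsto(X-20i,\tau^it)$. So $L$ is a compact lamination of dimension $1$. The leaf of $[t,X]$ is $\{[t,X']:X'\in\mathbb R\}$, and $t,t'$ define the same leaf if and only if $t'=\tau^it$ for some $i\in\mathbb Z$.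

\paragraph{The leaf map $f$.} For $t=(m,\omega)$ put $\psi(t,X)=\rho(X-20i)$ if $m$ has a gate at $i$ and $\omega(0)=0$, and $\psi(t,X)=1$ otherwise. Define
\[
f[t,X]=[St,\;X-\psi(t,X)] .
\]
This is well defined, since $\tau$ moves a gate from $i$ to $i-1$ and leaves $\omega$ alone. We show below that $f$ is invertible. Write $f^n[t,X]=[S^nt,X_n]$ for $n\in\mathbb Z$, with $X_0=X$. Since $S$ does not change $m$ and $(S^n\omega)(0)=\omega(n)$:
\begin{equation}\label{eq:traj}
\begin{aligned}
&\text{if $m$ has a gate at $i$, then } X_{n+1}-20i=\varphi_{\omega(n)}(X_n-20i);\\
&\text{if $m$ has no gate, then } X_{n+1}=X_n-1 .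
\end{aligned}
\end{equation}
In particular $X_n$ is nonincreasing in $n$, with steps in $[0,1]$.

\paragraph{The reports.} Define $a:L\to\mathbb R^3$ by
\[
a[t,X]=\Bigl(\omega(0),\ \sum_{m(j)=\mathsf g}\kappa(X-20j),\ \sum_{m(j)=\flat}\kappa(X-20j)\Bigr),
\]
where each sum has at most one term. We speak of the \emph{clock}, \emph{gate} and \emph{flag} components, and also write $a(t,X)=a[t,X]$.

Since $\rho(x)=1$ for $|x|\ge3$ and $\kappa(x)=0$ for $|x|\ge4$, the values $\psi(t,X)$ and $a(t,X)$ depend only on $X$, on $\omega(0)$ and on the symbols $m(j)$ with $|20j-X|\le4$. For $|X-X_0|<1$ only the $j$ with $|20j-X_0|\le5$ matter. Hence we have \emph{local constancy}: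
\begin{equation}\label{eq:LC}
\parbox{0.84\textwidth}{every $(t_0,X_0)\in T\times\mathbb R$ admits a neighborhood $N$ of $t_0$ in $T$ with $a(t,X)=a(t_0,X)$ and $\psi(t,X)=\psi(t_0,X)$ for all $t\in N$ and $|X-X_0|<1$.}
\end{equation}
This property makes $f$ continuous, and later it will allow us to extend $a$ and $\psi$ to functions that locally depend on one coordinate only.

\emph{$f$ is a homeomorphism.} By \eqref{eq:LC} the lift $(t,X)\mapsto(St,X-\psi(t,X))$ is continuous. It commutes with the $\mathbb Z$-action, and it is bijective because $S$ is bijective and $X\mapsto X-\psi(t,X)$ is an increasing diffeomorphism of $\mathbb R$ for each $t$. So $f$ is a continuous bijection of a compact metrizable space. It maps leaves to leaves and is $C^\infty$ along them. Its leaf derivative $1-\partial_X\psi$ is continuous on $L$ by \eqref{eq:LC}, with values in $[\frac14,\frac74]$. The leaf derivative of $f^{-1}$ at a point is the inverse of that of $f$ at the preimage, hence continuous with values in $[\frac47,4]$. Consequently, for $k\ge0$,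
\begin{equation}\label{eq:rates}
4^{-k}\le\partial_XX_k\le(7/4)^k,\qquad 0<\partial_XX_{-k}\le4^k .
\end{equation}

\section{The coding lemma}\label{sec:coding}

From now on $\mu=100$. We want to recover the position of a gate from the discounted reports on it. There are two difficulties: a point may rest in a closed gate for a long time or forever, and we do not control the clock. The lemma below holds for every clock. It compares two travelers on the line with the gate at $0$, who have the same clock and start at distance at least $20$ from each other. If both have the gate ahead of them, the one who gets there first has the larger future report. If both have it behind them, the one who left it last has the larger past report.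

Let $\sigma\in\{0,1\}^{\mathbb Z}$. A sequence $(\xi_n)_{n\in\mathbb Z}$ of reals with $\xi_{n+1}=\varphi_{\sigma(n)}(\xi_n)$ is called a \emph{trajectory for $\sigma$}. By \eqref{eq:phi} it is nonincreasing with steps at most $1$, and two trajectories for the same $\sigma$ keep their order. Put
\[
P^u=\sum_{k\ge0}\mu^{-k-1}\kappa(\xi_k),\qquad P^s=\sum_{k\ge1}\mu^{-k}\kappa(\xi_{-k}).
\]

\begin{lemma}\label{lem:coding}
\begin{enumerate}
\item[(a)] If $\xi_0>-4$, then $P^u>0$.
\item[(b)] If $\xi_0\le0$, then there is $k\ge1$ with $\xi_0+k-1\le0$ and $P^s\ge\mu^{-k}$.
\item[(c)] $(P^u,P^s)\ne(0,0)$.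
\item[(d)] If $(\xi_n),(\xi'_n)$ are trajectories for the same $\sigma$ with $\xi_0-\xi'_0\ge20$, and $P'^u,P'^s$ are the sums for $(\xi_n')$, then $(P^u,P^s)\ne(P'^u,P'^s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $-4<\xi_0<4$, then $\kappa(\xi_0)>0$. Otherwise $\xi_k$ decreases by exactly $1$ as long as it is at least $4$, so the first $\xi_k<4$ lies in $[3,4)$, where $\kappa>0$.

(b) By \eqref{eq:phi}, if $\xi_{-j}\le-3$, then $\xi_{-j+1}=\xi_{-j}-1$. If $\xi_{-j}\le-3$ held for all $j\ge1$, then $\xi_{-j-1}=\xi_{-j}+1$ for all $j\ge1$, so $\xi_{-j}\to\infty$ as $j\to\infty$, a contradiction. Let $k\ge1$ be minimal with $\xi_{-k}>-3$. Then $\xi_{-j}\le-3$ for $1\le j\le k-1$, so $\xi_{-(k-1)}=\xi_0+k-1$. This number is at most $-3$ if $k\ge2$, and equals $\xi_0\le0$ if $k=1$. Therefore $-3<\xi_{-k}\le\xi_{-(k-1)}+1=\xi_0+k\le1$, so $\kappa(\xi_{-k})=1$ and $P^s\ge\mu^{-k}$.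

(c) If $\xi_0>-4$ use (a), otherwise use (b).

(d) We have $\xi_n>\xi'_n$ for all $n$.

\emph{Case $\xi'_0\ge0$: the future distinguishes.} Let $k\ge0$ be minimal with $\xi'_k\le3$; it exists because $\xi'$ decreases by $1$ while it exceeds $3$. For $j<k$ both $\xi_j$ and $\xi'_j$ exceed $3$, so both decrease by $1$, and $\xi_k-\xi'_k=\xi_0-\xi'_0\ge20$. Also $\xi'_k\in[0,3]$ (it is $\xi'_0\ge0$ if $k=0$, and exceeds $2$ if $k\ge1$), so $P'^u\ge\mu^{-k-1}$. Now $\xi_k\ge20$, so $\xi_j\ge4$ for all $0\le j\le k+16$, and
\[
P^u\le\sum_{j\ge k+17}\mu^{-j-1}<\mu^{-k-1}\le P'^u .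
\]

\emph{Case $\xi_0\le0$: the past distinguishes.} Take $k$ from (b) for $(\xi_n)$. For $1\le j\le k+15$ we have $\xi'_{-j}\le\xi'_0+j\le(\xi_0-20)+k+15\le-4$, because $\xi_0+k\le1$. So $P'^s\le\sum_{j\ge k+16}\mu^{-j}<\mu^{-k}\le P^s$.

\emph{Case $\xi_0>0>\xi'_0$.} If $\xi'_0\le-4$, then $\xi'_k\le-4$ for all $k\ge0$, so $P'^u=0<P^u$ by (a). If $-4<\xi'_0<0$, then $\xi_0>16$, so $\xi_{-k}>16$ for all $k\ge0$ and $P^s=0$, while $P'^s>0$ by (b).
\end{proof}

\section{Embedding the lamination in $\mathbb R^8$}\label{sec:embed}

For $p\in L$ define the discounted future and past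
\[
\Phi^u(p)=\sum_{k\ge0}\mu^{-k-1}a(f^kp)\in\mathbb R^3,\qquad \Phi^s(p)=\sum_{k\ge1}\mu^{-k}a(f^{-k}p)\in\mathbb R^3 .
\]
Shifting the summation index gives
\begin{equation}\label{eq:coc}
\Phi^u(fp)=\mu\,\Phi^u(p)-a(p),\qquad \Phi^s(fp)=\mu^{-1}\bigl(\Phi^s(p)+a(p)\bigr).
\end{equation}
So in the coordinates $\Phi^u,\Phi^s$ the map $f$ is an expansion and a contraction up to a translation determined by $a$. Put $R_0=10/\pi$, so that a circle of radius $R_0$ has length $20$, and define
\[
\iota:L\to\mathbb C\times\mathbb R^3\times\mathbb R^3=\mathbb R^8,\qquad \iota[t,X]=\bigl(R_0e^{2\pi\mathrm i X/20},\Phi^u,\Phi^s\bigr),\qquad K=\iota(L).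
\]

\begin{lemma}\label{lem:embed}
The map $\iota$ is an embedding of the lamination $L$, and
\begin{equation}\label{eq:speed}
1\le|\partial_X\iota|\le1.01 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Regularity.} The functions $a\circ f^k$, $k\in\mathbb Z$, are continuous on $L$ and $C^1$ along leaves, with leaf derivative continuous on $L$. Their clock components are constant on leaves. By \eqref{eq:rates} and $|\kappa'|\le2$, the leaf derivatives of the gate and flag components are, in absolute value, at most $2(7/4)^k$ for $a\circ f^k$ and $2\cdot4^k$ for $a\circ f^{-k}$, $k\ge0$. Hence the series for $\Phi^u,\Phi^s$ and the differentiated series converge uniformly, their sums are continuous on $L$, and for each of the gate and flag components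
\[
|\partial_X\Phi^u|\le\sum_{k\ge0}\frac{2(7/4)^k}{\mu^{k+1}}=\frac2{\mu-7/4}<0.021,\qquad
|\partial_X\Phi^s|\le\sum_{k\ge1}\frac{2\cdot4^k}{\mu^k}=\frac8{\mu-4}<0.084 .
\]
The circle component has speed exactly $1$. Since $1+2(0.021^2+0.084^2)<1.01^2$, this proves \eqref{eq:speed}. So $\iota$ is continuous, $C^1$ along plaques with transversally continuous derivative, and an immersion on plaques.

\emph{Injectivity.} Let $\iota(p)=\iota(q)$. The circle components agree, so we can choose representatives with the same $X$: $p=[(m,\omega),X]$, $q=[(m',\omega'),X]$. We recover first the clock, then the gate, then the flag.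

\emph{Clock.} The clock components of $\Phi^u,\Phi^s$ at $p$ are $\sum_{k\ge0}\mu^{-k-1}\omega(k)$ and $\sum_{k\ge1}\mu^{-k}\omega(-k)$. These are base-$100$ expansions with digits $0,1$, so they determine $\omega$. Hence $\omega=\omega'$.

\emph{Gate.} If $m$ has a gate at $i$, then by \eqref{eq:traj} $\xi_n=X_n-20i$ is a trajectory for $\sigma=\omega$, and the gate components of $(\Phi^u,\Phi^s)$ are $(P^u,P^s)$. If $m$ has no gate, they are $(0,0)$. By Lemma~\ref{lem:coding}(c), either both $m,m'$ have a gate or neither has. If there are gates at $i\ne i'$, the initial points $X-20i$ and $X-20i'$ of two trajectories for the same $\omega$ differ by at least $20$, contradicting Lemma~\ref{lem:coding}(d). So $m,m'$ have the same gate or none, and by \eqref{eq:traj} the sequence $X_n$ is the same for $p$ and $q$.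

\emph{Flag.} If there is no gate, then $X_n=X-n$, and for a flag at $v$ the sequence $X_n-20v$ is a trajectory for $\sigma\equiv1$ whose $(P^u,P^s)$ gives the flag components.

Suppose exactly one of $m,m'$, say $m$, has a flag, at $v$. Then the flag components of $q$ vanish. If there is no gate, those of $p$ are not both $0$, by Lemma~\ref{lem:coding}(c) with $\sigma\equiv1$. If there is a gate, then $m=m_{i,B}$ and $\omega\in O_B$ for some $B$; here the link between clock and flag is used. Since $X_n$ drops by exactly $1$ whenever $\omega(n)=1$, we have $X_n\to\mp\infty$ as $n\to\pm\infty$. As steps are at most $1$, some $X_n$ lies in $(20v-4,20v+4)$, where $\kappa(X_n-20v)>0$, so the flag components of $p$ are not both $0$. Either way we have a contradiction.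

If both have a flag and there is no gate, Lemma~\ref{lem:coding}(d) with $\sigma\equiv1$ shows that the flags sit at the same $v$. If both have a flag and the common gate is at $i$, then $m=m_{i,B}$, $m'=m_{i,B'}$ and $\omega\in O_B\cap O_{B'}$, so $B=B'$.

Thus $m=m'$ in all cases and $p=q$. Since $L$ is compact, $\iota$ is a homeomorphism onto $K$.
\end{proof}

\section{A local diffeomorphism inducing $f$}\label{sec:local}

We now extend $\iota f\iota^{-1}$ from $K$ to a neighborhood. Formula \eqref{eq:coc} tells us what to do once $a$ and $\psi$ are extended. The point is to extend them so that, locally, they depend on the circle coordinate only; then the transverse directions feel nothing but multiplication by $\mu^{\pm1}$. Local constancy \eqref{eq:LC} makes this possible.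

Near $K$ use coordinates $(r,\theta,z^u,z^s)$, where the $\mathbb C$-component is $re^{2\pi\mathrm i\theta/20}$ and $\theta\in\mathbb R/20\mathbb Z$. An angle $\gamma$ in the plane corresponds to a $\theta$-difference $R_0\gamma$.

\begin{lemma}\label{lem:uniform}
There is $\delta\in(0,1)$ such that any two points of $L$ whose images under $\iota$ are at distance less than $\delta$ have representatives $(t,X),(t',X')$ with $|X-X'|<\frac12$ and with $a(t,\cdot)=a(t',\cdot)$ and $\psi(t,\cdot)=\psi(t',\cdot)$ on $(X-\frac12,X+\frac12)$.
\end{lemma}

\begin{proof}
Otherwise there are pairs violating this whose images have distance tending to $0$. Since $\iota$ is a homeomorphism onto the compact set $K$, along a subsequence both members converge to the same point of $L$. As $T\times\mathbb R\to L$ is a covering, we can choose representatives $(t_k,X_k),(t'_k,X'_k)$ converging to the same $(t,X)$. For large $k$ we have $|X_k-X_k'|<\frac12$, both $t_k,t'_k$ lie in the neighborhood $N$ of \eqref{eq:LC} for $(t,X)$, and $(X_k-\frac12,X_k+\frac12)\subset(X-1,X+1)$. So the pair satisfies the statement, a contradiction.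
\end{proof}

\paragraph{Extending $a$ and $\psi$.} Let $\operatorname{dist}(y,K)<\delta/4$. Choose $[t,X]\in L$ with $|y-\iota[t,X]|<\delta/4$. Then $r(y)>0$. The angle $\gamma$ between the planar components of $y$ and $\iota[t,X]$ is acute with $\sin\gamma\le\frac1{4R_0}$, so $R_0\gamma\le\frac\pi2\cdot\frac14<\frac12$. Hence $\theta(y)$ has a unique lift $\tilde\theta\in\mathbb R$ with $|\tilde\theta-X|<\frac12$. Put
\[
\alpha(y)=a(t,\tilde\theta),\qquad \beta(y)=\psi(t,\tilde\theta).
\]

\emph{Independence of choices.} Changing the representative of $[t,X]$ shifts $X$ and $\tilde\theta$ simultaneously and does not change the values. Two admissible points of $L$ have images at distance less than $\delta$. Take representatives $(t,X),(t',X')$ as in Lemma~\ref{lem:uniform}, and let $\tilde\theta,\tilde\theta'$ be the corresponding lifts. They differ by less than $\frac32$ and by a multiple of $20$, so they are equal. This common number lies in $(X-\frac12,X+\frac12)$, where the functions for $t$ and $t'$ agree. So the values coincide.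

For $y'$ near $y$ the same $(t,X)$ is admissible. Hence $\alpha$ and $\beta$ are $C^\infty$, and locally they are functions of $\theta$ only. On $K$ they equal $a$ and $\psi$ (take $\iota[t,X]=y$).

\paragraph{The map $h$.} Define, near $K$,
\[
h(r,\theta,z^u,z^s)=\bigl(R_0+\mu^{-1}(r-R_0),\ \theta-\beta,\ \mu z^u-\alpha,\ \mu^{-1}(z^s+\alpha)\bigr).
\]

\begin{lemma}\label{lem:local}
We have $h\circ\iota=\iota\circ f$, and $h$ restricts to a $C^\infty$ diffeomorphism from an open set $U\supset K$ onto an open set $h(U)\supset K$. For $p\in K$ put $A_p=Dh(p)$, $E^s_p=\mathbb R\partial_r\oplus\mathbb R^3_{z^s}$ and $E^u=\mathbb R^3_{z^u}$. Then $\mathbb R^8=E^s_p\oplus T_p\mathcal L\oplus E^u$, and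
\begin{equation}\label{eq:normal}
A_pE^s_p=E^s_{h(p)},\quad |A_pe|=\mu^{-1}|e|\ (e\in E^s_p),\qquad A_p|_{E^u}=\mu\,\mathrm{Id}.
\end{equation}
The bundle $T\mathcal L$ is $A$-invariant. Writing $A^n$ for the derivative of $h^n$ along $K$, we have for $n\ge1$
\begin{equation}\label{eq:leaf}
m(A^n|_{T\mathcal L})\ge\tfrac1{1.01}\,4^{-n},\qquad \|A^n|_{T\mathcal L}\|\le1.01\,(7/4)^n .
\end{equation}
\end{lemma}

\begin{proof}
The identity $h\circ\iota=\iota\circ f$ is \eqref{eq:coc} together with the definition of $f$. In particular $h(K)=K$ and $h|_K$ is injective. Since $\alpha,\beta$ are locally functions of $\theta$, the Jacobian of $h$ with the variables ordered $(\theta,r,z^u,z^s)$ is triangular with diagonal blocks $1-\partial_\theta\beta\in[\frac14,\frac74]$, $\mu^{-1}$, $\mu\,\mathrm{Id}$, $\mu^{-1}\mathrm{Id}$. So $h$ is a local diffeomorphism near $K$. It is injective on a neighborhood of $K$: otherwise there are $y_n\ne y'_n$ with $h(y_n)=h(y'_n)$ and distances to $K$ tending to $0$; along a subsequence $y_n\to y\in K$ and $y'_n\to y'\in K$ with $h(y)=h(y')$, so $y=y'$, which contradicts the injectivity of $h$ near $y$. This gives $U$.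

The formulas \eqref{eq:normal} can be read off from the Jacobian; note that $\partial_r$ is a unit vector orthogonal to $\mathbb R^3_{z^s}$ at both $p$ and $h(p)$. The space $T_p\mathcal L$ is spanned by $\partial_X\iota$, which has nonzero $\partial_\theta$-component, so it is complementary to $E^s_p\oplus E^u$. Finally $A^n$ maps $\partial_X\iota$ at $p=\iota[t,X]$ to $(\partial_XX_n)\,\partial_X\iota$ at $h^n(p)$. So $T\mathcal L$ is invariant, and \eqref{eq:leaf} follows from \eqref{eq:rates} and \eqref{eq:speed}.
\end{proof}

\section{The global diffeomorphism and normal hyperbolicity}\label{sec:global}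

The map $h$ is only defined near $K$. By doubling the dimension one can realize $h|_K$, together with its derivative along $K$, by a global diffeomorphism. Let $\chi,\chi'\in C_c^\infty(\mathbb R^8,[0,1])$ have supports in $U$ and $h(U)$ respectively and equal $1$ near $K$, and put $G=\chi h$, $H=\chi'h^{-1}$, extended by $0$. These are $C^\infty$ maps $\mathbb R^8\to\mathbb R^8$ with $G=h$ and $H=h^{-1}$ near $K$. For $p\in K$ consider the three steps
\begin{equation}\label{eq:steps}
(p,0)\ \longmapsto\ (p,h(p))\ \longmapsto\ \bigl(p-h^{-1}(h(p)),\,h(p)\bigr)=(0,h(p))\ \longmapsto\ (h(p),0).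
\end{equation}
The first two are restrictions of the shears $(p,q)\mapsto(p,q+G(p))$ and $(p,q)\mapsto(p-H(q),q)$ of $\mathbb R^8\times\mathbb R^8$, which are global diffeomorphisms, and the last is the restriction of the linear map $(p,q)\mapsto(q,-cp)$ for any $c>0$. The composition is
\[
\Psi(p,q)=\bigl(q+G(p),\ c\,[H(q+G(p))-p]\bigr),
\]
a $C^\infty$ diffeomorphism of $\mathbb R^{16}$. We choose $c$ small, so that the added directions are strongly contracted: with $b=\sup_{p\in K}\|A_p^{-1}\|$, let
\[
0<c\le\min\Bigl\{\frac1{2b^2},\frac1{100b}\Bigr\}.
\]
By \eqref{eq:steps}, $\Psi(p,0)=(h(p),0)$ for $p\in K$. So $\Psi$ preserves the lamination $L\cong K\times\{0\}$ and acts on it as $f$.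

\begin{proposition}\label{prop:nh}
$\Psi$ is normally hyperbolic to $(L,\mathcal L)$, with a splitting all of whose bundles are invariant.
\end{proposition}

\begin{proof}
For $p\in K$ we have $DH(h(p))=A_p^{-1}$, so
\[
D\Psi(p,0)(v,w)=\bigl(A_pv+w,\ cA_p^{-1}w\bigr).
\]
The subspace $\mathbb R^8\times0$ is invariant, and the derivative acts on the quotient as a strong contraction. We need an invariant complement.

\emph{The bundle $\mathcal B$.} We look for it as a family of graphs $\mathcal B_p=\{(\Lambda_pw,w):w\in\mathbb R^8\}$. Since $(\Lambda_pw,w)$ is mapped to $(A_p\Lambda_pw+w,\,cA_p^{-1}w)$, invariance means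
\begin{equation}\label{eq:Lambda}
A_p\Lambda_p+I=c\,\Lambda_{h(p)}A_p^{-1},\qquad\text{i.e.}\qquad \Lambda_p=A_p^{-1}\bigl(c\,\Lambda_{h(p)}A_p^{-1}-I\bigr).
\end{equation}
The right-hand side of the second equation defines an operator on the Banach space of continuous maps $\Lambda:K\to\mathrm{End}(\mathbb R^8)$ with the supremum norm. It is a contraction with factor $cb^2\le\frac12$ and maps $0$ to a section of norm at most $b$. Let $\Lambda$ be its fixed point; then $\|\Lambda\|\le2b$. By \eqref{eq:Lambda},
\[
D\Psi(p,0)(\Lambda_pw,w)=(\Lambda_{h(p)}w_1,w_1),\qquad w_1=cA_p^{-1}w,\quad |w_1|\le cb|w|\le\tfrac1{100}|w| .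
\]
So $\mathcal B$ is continuous, invariant and complementary to $\mathbb R^8\times0$.

\emph{The splitting.} Put $\widehat E^s=(E^s\times0)\oplus\mathcal B$ and $F=E^u\times0$. By Lemma~\ref{lem:local}, $T\mathbb R^{16}|_L=\widehat E^s\oplus T\mathcal L\oplus F$ is a continuous splitting into invariant bundles. For $v=(e,0)+(\Lambda_pw,w)\in\widehat E^s$ we have $|w|\le|v|$ and $|e|\le|v|+\|\Lambda_p\||w|\le(1+2b)|v|$. By \eqref{eq:normal},
\[
|T\Psi^Nv|\le100^{-N}|e|+(1+2b)\,100^{-N}|w|\le2(1+2b)\,100^{-N}|v| .
\]
Moreover $T\Psi^N|_F=100^N\,\mathrm{Id}$, so $\pi_F\circ T\Psi^N|_F=100^N\,\mathrm{Id}$. Take $\lambda=\frac12$ and $N$ so large that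
\[
2(1+2b)\,100^{-N}<\lambda\,\frac{4^{-N}}{1.01},\qquad 100^N>\lambda^{-1}\,1.01\,(7/4)^N .
\]
With \eqref{eq:leaf} this gives \eqref{eq:nh}; note that $4^{-N}/1.01<1<1.01(7/4)^N$.
\end{proof}

\section{Failure of plaque-expansiveness}\label{sec:failure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:nh} only the failure of plaque-expansiveness remains to be shown. Let $\epsilon>0$. Choose $B\ge10$ with $3/B<\epsilon$, and let $\eta\equiv3/B$. Put $\omega=1_{B\mathbb Z}\in O_B$, let $t=(m,\omega)$ with $m$ having the single symbol $\mathsf g$ at $0$, and let $t'=(m_{0,B},\omega)$: both have the gate at $0$, and $t'$ has in addition a flag with index $-B$, that is, at the point $-20B$ of the line. Both are in $T$. For $n=lB+j$ with $l\in\mathbb Z$ and $1\le j\le B$ put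
\[
Y_n=-1+\tfrac jB\in[-1,0],\qquad x_n=[S^nt,Y_n],\quad y_n=[S^nt',Y_n].
\]
Since $S^B\omega=\omega$, both sequences are $B$-periodic. We identify points of $L$ with their images in $\mathbb R^{16}$.

\emph{They are $\eta$-pseudo-orbits which respect $\mathcal L$.} If $1\le j\le B-1$, then $\omega(n)=0$ and $\varphi_0(Y_n)=Y_n$, so $f(x_n)=[S^{n+1}t,Y_n]$, while $Y_{n+1}=Y_n+\frac1B$. If $j=B$, then $\omega(n)=1$ and $Y_n=0$, so $f(x_n)=[S^{n+1}t,-1]$, while $Y_{n+1}=-1+\frac1B$. The same holds for $y_n$ with $t'$ in place of $t$. In all cases the coordinates of $f(x_n)$ and $x_{n+1}$ on the leaf of $S^{n+1}t$ differ by $\frac1B$. So both points lie in a plaque $\{[S^{n+1}t,X]:X\in J\}$ with $J$ an open interval of length $\frac2B$. By \eqref{eq:speed} its diameter is at most $2.02/B<\eta$. Likewise for $y_n$.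

\emph{They are close.} The points $x_n$ and $y_n$ have the same circle coordinate, the same clock and the same gate, hence by \eqref{eq:traj} the same true trajectory $(X_k)_{k\in\mathbb Z}$ with $X_0=Y_n$. So their images differ only in the flag components, which vanish for $x_n$. For $y_n$ and $k\ge0$ we have $X_k\ge-1-k$, so $\kappa(X_k+20B)\ne0$ forces $-1-k<-20B+4$, that is, $k\ge20B-4$. For $k\ge1$ we have $X_{-k}+20B\ge-1+20B\ge4$, so $\kappa(X_{-k}+20B)=0$. Hence
\[
d(x_n,y_n)\le\sum_{k\ge20B-4}\mu^{-k-1}<100^{-(20B-4)}<\tfrac3B=\eta .
\]

\emph{They lie in different leaves for every $n$.} The map $S$ does not change the first entry of a pair, and $\tau$ preserves the number of nonzero symbols of that entry. This number is one for $m$ and two for $m_{0,B}$. So $S^nt'\ne\tau^iS^nt$ for all $i\in\mathbb Z$.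

In particular $x_0$ and $y_0$ lie in no common plaque, so $\Psi$ is not $\epsilon$-plaque-expansive. As $\epsilon>0$ was arbitrary, the theorem is proved.
\end{proof}

\begin{remark}\label{rem:conditions}
By the known results quoted in Section~\ref{sec:guess}, none of the conditions (1)--(3) can hold here. One can see this directly.

\emph{Condition} (1). Fibers of a bundle are closed in $L$. Let $t=(m,\omega)$ with $m$ a single gate. The points $[\tau^it,X]=[t,X+20i]$ lie in the leaf of $t$ and converge to $[(0,\omega),X]$ as $i\to\infty$, which does not. So this leaf is not closed.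

\emph{Condition} (2). Let $\delta_n=|x_n-y_n|$, which is positive and $B$-periodic in $n$. By the proof above, $\delta_n$ is the flag component of $\Phi^u(y_n)$, and $x_n,y_n$ agree in all other coordinates. The reports $a(x_n)$ and $a(y_n)$ are equal, because $\kappa(Y_n+20B)=0$. So by \eqref{eq:coc}, $|f(x_n)-f(y_n)|=\mu\delta_n$: the dynamics expands the separation by exactly $100$. By periodicity, the $B$ jumps of a period together divide the separation by $100^B$, so some jump, by $1/B$ in the coordinate $\theta$ along both leaves, divides it by at least $100$. If $L$ were locally a saturated subset of a $C^1$ foliation, this would be impossible for large $B$: the holonomy of such a foliation between the transversals $\{\theta=\mathrm{const}\}$ tends to the identity in the $C^1$ sense as the $\theta$-displacement tends to $0$, uniformly near the compact set $L$. This is the break in the cone argument described in Section~\ref{sec:guess}: the jumps to the right delay the sight of the flag.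

\emph{Condition} (3). Let $t$ have a single gate, at $0$, and the clock $\omega\equiv0$. Then $St=t$, so on the leaf of $t$, which is a line, $f$ acts as $\varphi_0$. The point $-1$ is fixed by $\varphi_0$, but $\varphi_0(x)<x$ for $x<-1$. So every leaf ball about $[t,-1]$ contains points whose iterates tend to $-\infty$ in the leaf.
\end{remark}

\section{Other manifolds}\label{sec:manifolds}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(i)}]
Let $M$ be a Riemannian manifold of dimension $D\ge16$. On $\mathbb R^D=\mathbb R^{16}\times\mathbb R^{D-16}$ put $\Psi_D(w,s)=(\Psi(w),s/100)$. It preserves $L\times0$. The extra directions are invariant and contracted by $1/100$; adding them to $\widehat E^s$ changes the estimates of Proposition~\ref{prop:nh} at most by a constant factor independent of $N$.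

\emph{Compact support.} By construction $\Psi$ is the composition of two shears and the linear map $(p,q)\mapsto(q,-cp)$ of $\mathbb R^8\times\mathbb R^8$, whose determinant is $c^8>0$. Hence $\Psi_D$ is the composition of two shears, acting trivially on $\mathbb R^{D-16}$, and a linear map of positive determinant. The shears are the time-one maps of the complete vector fields $(0,G(p),0)$ and $(-H(q),0,0)$. The linear map is the endpoint of a smooth path $(g_u)_{u\in[0,1]}$ in the connected group $GL^+(D,\mathbb R)$ starting at $I$, that is, the time-one map of the time-dependent linear field $\dot g_ug_u^{-1}$. Concatenating these three, with time reparametrized to be flat at the junctions, we see that $\Psi_D$ is the time-one map of a smooth complete time-dependent vector field $(V_u)_{u\in[0,1]}$ on $\mathbb R^D$.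

Let $Z$ be a closed ball containing $L\times0$ in its interior. The trajectories of $(V_u)$ that start in $Z$ stay in a compact set for $u\in[0,1]$. Multiply $V_u$ by a compactly supported cut-off function equal to $1$ near this set. The time-one map $\Psi'$ of the new field is a compactly supported diffeomorphism, isotopic to the identity through compactly supported diffeomorphisms (its time-$u$ maps), and $\Psi'=\Psi_D$ on $Z$. In particular $\Psi'$ and $\Psi_D$ have the same iterates on $L\times0$ and the same derivatives of iterates there.

\emph{Transplant.} Take a chart of $M$ with image $\mathbb R^D$, conjugate $\Psi'$ by it, and extend by the identity. On the compact set corresponding to $Z$, the Riemannian and Euclidean norms are comparable: each is at most $C$ times the other, with a constant $C\ge1$. So norms and conorms of the restrictions of $T\Psi'^N$ to the bundles along $L$ change at most by the factor $C^{2}$, for every $N$. Since $100^{-N}/4^{-N}\to0$ and $100^N/(7/4)^N\to\infty$, the inequalities \eqref{eq:nh} hold with $\lambda=\frac12$ for $N$ large. Straight segments between points of $Z$ stay in $Z$, so $d(x,y)\le C|x-y|$ on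 it. Hence the proof in Section~\ref{sec:failure} applies with $B$ such that $3C/B<\epsilon$ and with $\eta\equiv3C/B$: the plaques used there have diameter at most $2.02\,C/B<\eta$, and $d(x_n,y_n)<C\cdot100^{-(20B-4)}<\eta$.
\end{proof}

\section{Leaf dimension zero}\label{sec:zero}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(ii)}]
Let $d_0=0$. The terms of \eqref{eq:nh} that involve $T\mathcal L=0$ are read as absent, so with $g=f^N$ the hypothesis is $\|T_xg|_{E^s_x}\|<\lambda$ and $m(\pi_F\circ T_xg|_{F_x})>\lambda^{-1}$, with $E^s$ invariant and $E^s\oplus F=TM|_L$. Plaques are points, so pseudo-orbits which respect $\mathcal L$ are full orbits of $f$ in $L$. Let $(x_n),(y_n)\in L^{\mathbb Z}$ be full orbits of $f$ with $d(x_n,y_n)<\epsilon$ for all $n$. We show that $x_0=y_0$ if $\epsilon$ is small, depending only on $f$ and $L$. Then $x_0,y_0$ lie in a plaque of diameter $0<\epsilon$, as required.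

Pass to the orbits $(x_{Nn})$, $(y_{Nn})$ of $g$ and rename them $(x_n),(y_n)$. By compactness of $L$ there is $r>0$ such that for $x\in L$ the map $\exp_x$ is a diffeomorphism from the $r$-ball of $T_xM$ onto the $r$-ball about $x$. Let $\epsilon<r$ and put $v_n=\exp_{x_n}^{-1}(y_n)=v_n^s+v_n^F\in E^s\oplus F$. The maps $\exp_{g(x)}^{-1}\circ g\circ\exp_x$, $x\in L$, are defined on a ball of uniform radius, with derivative continuous in $(x,v)$. So, for $\epsilon$ small, compactness and the mean value inequality give
\[
v_{n+1}=T_{x_n}g\,v_n+o(|v_n|)\qquad\text{uniformly in $n$ as }|v_n|\to0 .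
\]

In the splitting $E^s\oplus F$ the component of $Tg$ from $E^s$ to $F$ vanishes, since $E^s$ is invariant. But $F$ need not be invariant, and the component from $F$ to $E^s$ has to be made small by rescaling. Let $C=\sup_{x\in L}\|(I-\pi_F)\circ T_xg|_{F_x}\|$. Replace the norm on $F$ by $R$ times itself, with $R$ large, and use on $E^s\oplus F$ the maximum of the two norms; it is uniformly equivalent to the Riemannian norm. This changes neither $\|Tg|_{E^s}\|$ nor $m(\pi_F\circ Tg|_F)$, while the component from $F$ to $E^s$ now has norm at most $C/R$. Hence, for any prescribed $\delta>0$, taking first $R$ large and then $\epsilon$ small,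
\[
|v^F_{n+1}|\ge\lambda^{-1}|v^F_n|-\delta|v_n|,\qquad |v^s_{n+1}|\le\lambda|v^s_n|+\delta|v_n|\qquad(n\in\mathbb Z).
\]
Fix $\delta$ with $\lambda+\delta<1<\lambda^{-1}-\delta$.

Suppose that $v_n\ne0$ and $|v^F_n|\ge|v^s_n|$ for some $n$. Then $|v_n|=|v^F_n|>0$, so $|v^F_{n+1}|\ge(\lambda^{-1}-\delta)|v^F_n|$ and $|v^s_{n+1}|\le(\lambda+\delta)|v^F_n|\le|v^F_{n+1}|$. Inductively $|v^F_{n+k}|\ge(\lambda^{-1}-\delta)^k|v^F_n|\to\infty$ as $k\to\infty$, contradicting the boundedness of $(v_n)$. So $|v^F_n|<|v^s_n|$ whenever $v_n\ne0$. Consequently, if $v_{n+1}\ne0$, then $|v_{n+1}|=|v^s_{n+1}|\le(\lambda+\delta)|v_n|$, and this inequality is trivial if $v_{n+1}=0$. Hence $|v_0|\le(\lambda+\delta)^k|v_{-k}|\to0$ as $k\to\infty$. So $v_0=0$ and $x_0=y_0$.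

The last assertion of the theorem follows from this and Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Berger} Pierre Berger, \emph{Persistence of laminations}, arXiv:0807.4952 (2008).
\end{thebibliography}

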